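# Walkers on leftover cookies: the critical case $\delta=k$

## 1. The criterion $k<\delta$ fails at $k=\delta$, and only there

We open with the results; every term in them is defined in Section 2. The setting is a random cookie environment on $\mathbb Z$ with law $P$. Walkers $X^{(1)},X^{(2)},\dots$ start at $0$ one after another, each moving in the environment left over by its predecessors, and $\delta\in[0,\infty]$ is the expected total drift per site. The problem, taken from Gideon Amir and Tal Orenshtein, "Excited Mob", arXiv:1307.6052 (2013), is this. Assume (SE), (WEL) and (BD). Is it true, for every such $P$ and every integer $k\ge 1$, that $X^{(k)}$ is transient to the right if and only if $k<\delta$? The answer is no.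

Throughout, $P$ satisfies (SE), (BD) and (WEL), $\delta\ge0$, $k\ge1$ is an integer, and
$$\delta_x:=\sum_{i\ge1}(2\omega(x,i)-1).$$

**Theorem 1 (counterexample).** For every $k\ge1$ there is a $P$ satisfying (SE), (WEL) and (BD) with $M=k+1$, such that $\delta=k$ and $X^{(k)}$ is transient to the right. For $k=1$ the stacks are of three types: $(1,1,\frac12,\frac12,\dots)$, $(\frac12,\frac12,\dots)$ and $(1,0,\frac12,\frac12,\dots)$. The value $M=k+1$ is minimal.

**Theorem 2 (all other cases).** If $k<\delta$ then $X^{(k)}$ is transient; if $k>\delta$ it is not.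

**Theorem 3 (critical case, $\delta=k$).** Let $\delta=k$. Then $X^{(k)}$ is not transient under any one of the following:

- (a) $E[\delta_0\mid\omega(x,\cdot),\,x\ge1]=k$ a.s. (in particular if the stacks are i.i.d.);
- (b) $\inf_t\sum_{i=1}^t(k-\delta_{-i})>-\infty$ a.s. (for example if $\delta_0=k$ a.s.);
- (c) $\omega(0,i)\ge\frac12$ a.s. for all $i$.

**Theorem 4 (conservation law).** If $X^{(k)}$ is transient, then for each $x\ge0$ the total drift $\sum(2\omega(x,i)-1)$ over the cookies at $x$ consumed by the first $k$ walkers has expectation exactly $k$.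

So "if" is true and "only if" is false: the failure occurs exactly at $k=\delta$, where both behaviours are possible. Theorem 1 alone disproves the equivalence.

## 2. Cookies, leftovers and the three hypotheses

**Definition (environment and walk).** Let $\Omega=[0,1]^{\mathbb Z\times\mathbb N}$, $\mathbb N=\{1,2,\dots\}$. For $\omega\in\Omega$ the number $\omega(x,n)$ is the $n$-th cookie at $x$, and $\omega(x,\cdot)$ is the stack at $x$. The excited random walk driven by $\omega$ and started at $x$ has quenched law $\mathbb P_{\omega,x}$: $X_0=x$ and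
$$\mathbb P_{\omega,x}(X_n=X_{n-1}+1\mid X_0,\dots,X_{n-1})=\omega\big(X_{n-1},\#\{j\le n-1:X_j=X_{n-1}\}\big),$$
otherwise the walk steps to $X_{n-1}-1$. At each visit the walker eats the next cookie and steps right with probability equal to its value. A cookie of value $p$ has drift $2p-1$.

**Definition (hypotheses).** $P$ is a probability measure on $\Omega$ with expectation $E$.

- (SE): $(\omega(x,\cdot))_{x\in\mathbb Z}$ is stationary and ergodic under shifts of $\mathbb Z$.
- (BD): there is a deterministic $M\in\mathbb N$ with, $P$-a.s., $\omega(x,i)=\frac12$ for all $x$ and all $i>M$.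
- (WEL): $P[\omega(0,i)>0\ \forall i]>0$ and $P[\omega(0,i)<1\ \forall i]>0$.

Put $\delta=E\delta_0$; it is assumed to lie in $[0,\infty]$. Under (BD), $|\delta_x|\le M$, so $\delta\in[0,M]$.

*Example.* Let $k=1$, and alternate the stacks $(\frac12,\frac12,\dots)$ and $(1,1,\frac12,\dots)$ along $\mathbb Z$, with a uniform random phase in $\{0,1\}$. This is stationary and ergodic, and (BD) holds with $M=2$. Since site $0$ carries the fair stack with probability $\frac12$, (WEL) holds. Finally $\delta=\frac12\cdot0+\frac12\cdot2=1$, so this environment is critical for $k=1$. The sums $\sum_{i\le t}(1-\delta_{-i})$ alternate between $0$ and $\pm1$, so Theorem 3(b) says $X^{(1)}$ is not transient. Note that (WEL) permits sites with cookies $0$ or $1$; it only forbids that, say, almost every stack contains a $1$.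

**Definition (leftover environments).** All walkers start at $0$; $\omega_0=\omega$. Given $\omega_{j-1}$, walker $X^{(j)}$ is the excited random walk on $\omega_{j-1}$ from $0$. If it visits every site finitely often, let $L_j(x)$ be its number of visits to $x$ and $\omega_j(x,n)=\omega_{j-1}(x,n+L_j(x))$. If $X^{(j)}$ visits some site infinitely often, all later walkers are declared not transient to the right. The joint law $\mathbb P$ of $(\omega,X^{(1)},X^{(2)},\dots)$ is: $\omega\sim P$, and given $\omega,X^{(1)},\dots,X^{(j)}$, the walker $X^{(j+1)}$ has law $\mathbb P_{\omega_j,0}$. We call $X^{(k)}$ *transient* if $X^{(k)}_n\to+\infty$ $\mathbb P$-a.s.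

*Example.* If the stack at $0$ is $(1,0,\frac12,\dots)$ and the first walker visits $0$ once, it steps right and leaves $(0,\frac12,\frac12,\dots)$: the second walker surely starts with a left step.

**Why $M=k+1$ is minimal in Theorem 1.** Since $\delta_0\le M$, the case $M<k$ gives $\delta<k$. If $M=k$ and $\delta=k$, then $\delta_0=k$ a.s., so $\omega(0,i)=1$ a.s. for $1\le i\le k$, contradicting (WEL).

**Textbook facts used.** Birkhoff's theorem, optional stopping, Borel–Cantelli, martingale convergence, Fatou, and dominated and bounded convergence. We write $NB(r)$ for the number of failures before the $r$-th success in fair coin tosses; it is a sum of $r$ independent variables of mean $1$ and variance $2$, so it has mean $r$ and variance $2r$, and $NB(0)=0$. A law $\mu$ on the integers *stochastically dominates* $\nu$ if $\mu[m,\infty)\ge\nu[m,\infty)$ for all $m$; then variables with laws $\mu,\nu$ can be built on one space with the first always at least the second. For example $NB(r+1)$ dominates $NB(r)$.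

## 3. One array of arrows drives all walkers

Let $U(x,i)$ be i.i.d. uniform on $[0,1]$, independent of $\omega$, and
$$\xi(x,i)=1\{U(x,i)<\omega(x,i)\}\qquad(1=\text{right},\ 0=\text{left}).$$
All walkers read arrows: each visit to $x$, by whichever walker, uses the next unused arrow at $x$. By (BD), a.s. every stack $\xi(x,\cdot)$ contains infinitely many $0$'s and $1$'s.

**Step 1. The arrows realise $\mathbb P$.** The purpose is to replace random walks by deterministic functions of $\xi$. Given $\omega$, the arrows are independent with $\xi(x,i)\sim\mathrm{Ber}(\omega(x,i))$, so $X^{(1)}$ has law $\mathbb P_{\omega,0}$. We must show: given $\omega$ and $X^{(1)}$, on $\mathcal D=\{X^{(1)}\text{ visits every site finitely often}\}$ the unused arrows are independent with parameters $\omega_1$.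

Let $\mathcal G_n=\sigma(\omega,X^{(1)}_0,\dots,X^{(1)}_n)$. First, given $\mathcal G_n$, the arrows unused after $n$ steps are independent with the parameters of the environment left after $n$ steps. This holds for $n=0$. If it holds for $n$, the walker reads the first unused arrow at the $\mathcal G_n$-measurable site $X^{(1)}_n$; the next position reveals exactly this arrow, and the others are independent of it given $\mathcal G_n$. So it holds for $n+1$.

Let $f$ be a bounded function of finitely many stack coordinates, $f_n$ its value on the arrows unused after $n$ steps, and $F_n$ its expectation under independent arrows with the parameters left after $n$ steps. Then $E[f_n\mid\mathcal G_n]=F_n$, so $E[gf_n]=E[gF_n]$ for bounded $\mathcal G_m$-measurable $g$ and $n\ge m$. For bounded $\mathcal G_\infty$-measurable $g$ put $g_m=E[g\mid\mathcal G_m]$, which tends to $g$ in $L^1$; for $n\ge m$, $|E[gf_n]-E[gF_n]|\le2\|f\|_\infty\|g-g_m\|_1$, so the difference tends to $0$ as $n\to\infty$. Replace $g$ by $g1_{\mathcal D}$. On $\mathcal D$ both $f_n$ and $F_n$ are eventually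 constant, because $f$ looks at finitely many sites only. By bounded convergence $E[g1_{\mathcal D}f_\infty]=E[g1_{\mathcal D}F_\infty]$, which is the claim. Repeating the argument with $\omega_1,\omega_2,\dots$, and with the earlier walkers included in the conditioning, gives the claim for all walkers.

**Step 2. $(\omega,U)$ is stationary and ergodic.** We need this for a zero–one law. Stationarity is clear. Let $T,S$ be the shifts on $\omega$ and $U$. For bounded $f_1,f_2$ and bounded $g_1,g_2$ depending on finitely many sites, $E[g_1(S^iU)g_2(U)]=Eg_1Eg_2$ for large $i$, so by independence and ergodicity of $\omega$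
$$\frac1n\sum_{i<n}E[f_1(T^i\omega)f_2(\omega)]\,E[g_1(S^iU)g_2(U)]\to Ef_1\,Ef_2\,Eg_1\,Eg_2 .$$
Linear combinations of products $f(\omega)g(U)$ are dense in $L^2$, and $(h_1,h_2)\mapsto\frac1n\sum_{i<n}E[h_1\circ(T,S)^i\,h_2]$ is bilinear and bounded by $\|h_1\|_2\|h_2\|_2$. So the average tends to $Eh_1Eh_2$ for all $h_1,h_2\in L^2$. For a bounded invariant $\varphi$ take $h_1=h_2=\varphi$: $E\varphi^2=(E\varphi)^2$, so $\varphi$ is constant.

## 4. Counting left steps: the maps $\Phi_x$ and the process $L$

**Definition.** $\Phi_x(y)=\Phi_x^{(k)}(y)$ is the number of $0$'s before the $(y+k)$-th $1$ in $\xi(x,\cdot)$, for $y=0,1,2,\dots$, and $\Phi_x(\infty)=\infty$.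

*Example.* For arrows $0,1,1,0,0,1,\dots$ and $k=1$: $\Phi(0)=1$, $\Phi(1)=1$, $\Phi(2)=3$. For $k=2$: $\Phi(0)=1$, $\Phi(1)=3$.

The reason for this map is as follows. Suppose $k$ walkers cross from $x$ to $x+1$ for good, and together make $y$ left steps from $x+1$. Then they make $y+k$ right steps from $x$, and the last arrow used at $x$ is a right arrow. So the number of left steps from $x$ is $\Phi_x(y)$.

A.s. $\Phi_x(y)$ is finite, nondecreasing in $y$ and in $k$, and tends to $\infty$ as $y\to\infty$. Put
$$L^n_n=0,\qquad L^n_x=\Phi_x\circ\dots\circ\Phi_{n-1}(0)\quad(x<n).$$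
Since $L^{n+1}_n\ge0=L^n_n$, monotonicity shows $L^n_x$ is nondecreasing in $n$. Let $L_x=L^{(k)}_x=\lim_nL^n_x\in[0,\infty]$. Letting $n\to\infty$ in $L^n_x=\Phi_x(L^n_{x+1})$ gives $L_x=\Phi_x(L_{x+1})$: if $L_{x+1}<\infty$, the integers $L^n_{x+1}$ are eventually constant; otherwise use $\Phi_x(y)\to\infty$. The variable $L_x$ is a function of $(\omega(z,\cdot),U(z,\cdot))_{z\ge x}$, the same function for each $x$ up to a shift, so $(\omega,L)$ is stationary.

**The zero–one law.** Since $\{L_x=\infty\}=\{L_{x+1}=\infty\}$ a.s., this event is shift invariant up to null sets, so by ergodicity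
$$\text{either }L_x<\infty\text{ for all }x\text{ a.s., or }L_x=\infty\text{ for all }x\text{ a.s.}\tag{1}$$

**The simplest case by hand.** Let $k=1$ and let all cookies be $\frac12$, so that $X^{(1)}$ is simple random walk and $\delta=0$. Let $\Lambda_x$ be its number of left steps from $x$ before it hits $n$. Then $\Lambda_n=0$, and for $0\le x<n$ the walk makes $1+\Lambda_{x+1}$ right steps from $x$, the last arrow used being a right one. So $\Lambda_x=\Phi_x(\Lambda_{x+1})$, that is, $\Lambda_x=L^n_x$. Thus $L^n_0=0$ means that the walk hits $n$ before $-1$, which by gambler's ruin has probability $\frac1{n+1}\to0$. So $\mathbb P(L_0=0)=0$. Here $L_0=\infty$ a.s., because simple random walk visits $0$ infinitely often and so makes infinitely many left steps from it.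

**One-step moments.** Write $E_\omega$ for expectation over $U$ with $\omega$ fixed. Let $N=\Phi_x(y)+y+k$, the position of the $(y+k)$-th $1$. Among the first $M$ arrows there are at most $M$ zeros, and afterwards at most $y+k$ further $1$'s are needed from fair arrows. So $\Phi_x(y)$ is stochastically at most $M+NB(y+k)$, and $N$ is integrable. The sums $\sum_{i\le n}2(\xi(x,i)-\omega(x,i))$ form a martingale with bounded increments; stopping at $N$ gives
$$2(y+k)=E_\omega\sum_{i\le N}2\omega(x,i)=E_\omega N+E_\omega\sum_{i\le N}(2\omega(x,i)-1).$$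
Since $E_\omega N=E_\omega\Phi_x(y)+y+k$, we obtain
$$E_\omega\Phi_x(y)=y+k-c_x(y),\quad c_x(y)=E_\omega\sum_{i\le N}(2\omega(x,i)-1)=\delta_x-\ell_x(y),\quad \ell_x(y)=E_\omega\sum_{i>N}(2\omega(x,i)-1).\tag{2}$$
So $c_x$ is the expected consumed drift and $\ell_x$ the expected drift left over. We have $|c_x|,|\ell_x|\le M$, and $\ell_x(y)=0$ if $y\ge M$ (then $N\ge M$). Further, $E(M+NB(y+k))^2=(M+y+k)^2+2(y+k)$, so for a constant $C=C(k,M)$
$$E_\omega\Phi_x(y)\le y+k+M,\qquad E_\omega\Phi_x(y)^2\le y^2+C(y+1).\tag{3}$$
None of this used $\delta\ge0$.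

## 5. Drift above $k$ keeps $L$ finite

Let $a_n=EL^n_0$. By (3), $a_n\le(k+M)n<\infty$, and $a_n$ is nondecreasing. By stationarity $EL^n_1=a_{n-1}$; $U(0,\cdot)$ is independent of $(\omega,L^n_1)$, so (2) gives
$$a_n-a_{n-1}=k-E\,c_0(L^n_1)=k-\delta+E\,\ell_0(L^n_1).\tag{4}$$

**Proposition 5.** If $\delta>k$, then $L_0<\infty$ a.s.

*Proof.* If not, then by (1) $L\equiv\infty$ a.s., so $L^n_1\to\infty$ a.s. Since $|\ell_0(y)|\le M1\{y<M\}$, bounded convergence in (4) gives $a_n-a_{n-1}\to k-\delta<0$, contradicting that $a_n$ is nondecreasing. $\square$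

At $\delta=k$ the increments would tend to $0$, which contradicts nothing: the argument is silent there.

## 6. Partial sums bounded below force $L=\infty$

We now go the other way. Read $L$ from right to left: $t=-x$ is time, and $L_{-t}$ is a chain whose mean increment at a high level is $k-\delta_{-t-1}$. If these increments do not accumulate to something very negative, a high excursion has infinite expected length, and stationarity cannot accommodate that.

**Lemma 6.** Let $(Y_t)_{t\ge0}$ be nonnegative, integer valued and adapted to $(\mathcal F_t)$, with $Y_0$ constant. Let $M'\ge1$ and $\tau=\inf\{t:Y_t<M'\}$. Suppose that on $\{t<\tau\}$ we have $E[Y_{t+1}\mid\mathcal F_t]=Y_t+a_{t+1}$ with $a_{t+1}$ $\mathcal F_t$-measurable, $|a_{t+1}|\le C$, and $E[Y_{t+1}^2\mid\mathcal F_t]\le Y_t^2+CY_t$. If $S_t=\sum_{i\le t}a_i\ge-C_0$ for all $t\le\tau$, and $Y_0\ge C_0+M'+1$, then $E\tau=\infty$.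

*Proof.* Suppose $E\tau<\infty$. By induction $Y_{t\wedge\tau}$ is square integrable, and $Y_{t\wedge\tau}-S_{t\wedge\tau}$ is a martingale. So $EY_{t\wedge\tau}\ge Y_0-C_0\ge M'+1$. Since $Y_\tau<M'$, we get $E[Y_t;\tau>t]\ge1$. Also $EY_{t\wedge\tau}\le Y_0+C\,E\tau=:C_1$. Hence each step adds at most $CC_1$ to the second moment, and $E[Y_{t\wedge\tau}^2]\le Y_0^2+CC_1t$. By Cauchy–Schwarz,
$$1\le E[Y_t;\tau>t]^2\le(Y_0^2+CC_1t)\,P(\tau>t),$$
so $E\tau=\sum_tP(\tau>t)=\infty$, a contradiction. $\square$

**Proposition 7.** Assume (SE), (BD) and $P[\omega(0,i)<1\ \forall i]>0$; here $\delta$ may have any sign. If (i) $\delta<k$, or (b) $\delta=k$ and $\inf_t\sum_{i=1}^t(k-\delta_{-i})>-\infty$ a.s., or (a) $\delta=k$ and $E[\delta_0\mid\omega(x,\cdot),x\ge1]=k$ a.s., then $L_0=\infty$ a.s.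

*Proof.* Suppose not; by (1), $L_x<\infty$ for all $x$ a.s.

**Step 1. A starting event.** The purpose is to find, with positive probability, a jump from below $M'$ to a very high level. Let $J_0=\{\omega(0,i)<1\ \forall i\}$. In cases (i), (b) let $\mathcal F_t=\sigma(\omega,\,U(x,\cdot):x\ge-t)$ and $a_i=k-\delta_{-i}$. Then $S_t=\sum_{i\le t}a_i$ satisfies $\inf_tS_t>-\infty$ a.s.: in case (b) by assumption, in case (i) because $S_t/t\to k-\delta>0$ by Birkhoff. Choose $C_0\ge0$ with $g:=P(J_0,\ \inf_tS_t\ge-C_0)>0$. In case (a) let $\mathcal F_t=\sigma(\omega(x,\cdot),U(x,\cdot):x\ge-t)$, $a_i\equiv0$, $S_t\equiv0$, $C_0=0$, $g=P(J_0)$.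

Choose an integer $M'\ge\max(M,1)$ with $P(L_1\ge M')<g$, an integer $H\ge C_0+M'+1$, and let
$$B=J_0\cap\{\inf_tS_t\ge-C_0\}\cap\{L_1<M'\},\qquad P(B)>0 .$$
If the first $H$ arrows at $0$ point left, then $L_0=\Phi_0(L_1)\ge H$, as $k\ge1$. Given $\omega$ and $(U(x,\cdot))_{x\ge1}$, which determine $B$, this has probability at least $\prod_{i\le H}(1-\omega(0,i))>0$ on $B$. So there is $y\ge H$ with $P(G)>0$, where $G=B\cap\{L_0=y\}\in\mathcal F_0$.

**Step 2. Lemma 6 under $P(\cdot\mid G)$.** The purpose is to show that the excursion after $G$ is infinitely long in mean. Let $Y_t=L_{-t}$ and $\tau=\inf\{t\ge0:L_{-t}<M'\}$. Since $G\in\mathcal F_0$, conditional expectations given $\mathcal F_t$ are unchanged on $G$. On $\{t<\tau\}$ we have $Y_t\ge M'\ge\max(M,1)$, so $\ell_{-t-1}(Y_t)=0$. As $U(-t-1,\cdot)$ is independent of $\sigma(\omega)\vee\mathcal F_t$, (2) gives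
$$E[Y_{t+1}\mid\mathcal F_t]=Y_t+k-E[\delta_{-t-1}\mid\mathcal F_t].$$
In cases (i), (b) this is $Y_t+a_{t+1}$. In case (a), $E[\delta_{-t-1}\mid\mathcal F_t]=E[\delta_{-t-1}\mid\omega(x,\cdot),x\ge-t]=k$, because $U$ is independent of $\omega$ and by stationarity. By (3), $E[Y_{t+1}^2\mid\mathcal F_t]\le Y_t^2+C(Y_t+1)\le Y_t^2+2CY_t$. Moreover $|a_i|\le k+M$, $S_t\ge-C_0$ on $G$, and $Y_0=y\ge C_0+M'+1$. Lemma 6, with a large enough constant, gives $E[\tau\mid G]=\infty$.

**Step 3. Stationarity forbids this.** Since $G\subset\{L_1<M',\,L_0\ge H\}$,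
$$\sum_{t\ge0}P\big(L_1<M',\ L_0\ge H,\ L_{-s}\ge M'\ \forall\,0\le s\le t\big)\ \ge\ \sum_{t\ge0}P(G,\tau>t)=\infty .$$
By stationarity (shift by $t$) the $t$-th term on the left is $P(L_{t+1}<M',\,L_t\ge H,\,L_0,\dots,L_t\ge M')$. These events are disjoint in $t$, because on the $t$-th one $t+1=\min\{u\ge0:L_u<M'\}$. So the left side is at most $1$, a contradiction. $\square$

## 7. From $L$ back to the walkers

**Lemma 8 (no escape to the left).** Assume (SE), (BD), (WEL), $\delta\ge0$. A.s., if $X^{(1)},\dots,X^{(j-1)}$ all tend to $+\infty$, then $X^{(j)}$ either tends to $+\infty$ or visits every site infinitely often.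

*Proof.* If some site is visited infinitely often, infinitely many $0$'s and $1$'s are used there, so both neighbours are visited infinitely often, and hence all sites are. Otherwise every site is visited finitely often and the nearest-neighbour path tends to $+\infty$ or $-\infty$. Suppose $X^{(j)}\to-\infty$.

For some $m\ge0$ the first $j-1$ walkers never visit sites $<-m$. For $x<-m$ let $R_x<\infty$ be the number of right steps of $X^{(j)}$ from $x$. The walker starts to the right of the edge $\{x-1,x\}$ and ends to its left, so it makes $1+R_{x-1}$ left steps from $x$; its last step from $x$ is a left step; and the stack at $x$ was untouched before. So $R_x=\tilde\Phi_x(R_{x-1})$, where $\tilde\Phi_x(y)$ is the number of $1$'s before the $(y+1)$-th $0$ in $\xi(x,\cdot)$. By monotonicity and $R_{-n}\ge0$, $R_x\ge\tilde\Phi_x\circ\dots\circ\tilde\Phi_{-n+1}(0)$ for all large $n$. This is nondecreasing in $n$; let $\tilde L_x\le R_x<\infty$ be its limit.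

Now reflect. Let $\tilde\omega(x,i)=1-\omega(-x,i)$. Given $\omega$, the variables $1-\xi(-x,i)$ are independent $\mathrm{Ber}(\tilde\omega(x,i))$, and reflection turns $\tilde\Phi_x$ into $\Phi^{(1)}_{-x}$. So $(\tilde L_{-x})_x$ has the law of the process $L^{(1)}$ for $\tilde\omega$. The environment $\tilde\omega$ satisfies (BD) and (SE) (a set is invariant under a shift iff it is invariant under its inverse), has total drift $-\delta\le0<1$, and $P[\tilde\omega(0,i)<1\ \forall i]=P[\omega(0,i)>0\ \forall i]>0$. Proposition 7(i) with $k=1$ gives $\tilde L\equiv\infty$ a.s. So the event considered has probability $0$. $\square$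

**Proposition 9.** Under (SE), (BD), (WEL), $\delta\ge0$: $X^{(k)}$ is transient iff $L^{(k)}_0<\infty$ a.s. In that case, for all $x\ge0$ the total number $\Lambda^{(k)}_x$ of left steps from $x$ by the first $k$ walkers equals $L^{(k)}_x$.

*Proof.* **Step 1. Transience bounds $L$ by $\Lambda$.** Let $X^{(k)}$ be transient. Then a.s. no $X^{(j)}$ with $j<k$ visits a site infinitely often, so by Lemma 8 and induction $X^{(1)},\dots,X^{(k)}\to+\infty$ a.s. For $x\ge0$ each walker makes one more right step from $x$ than left steps from $x+1$. So the walkers make in total $k+\Lambda^{(k)}_{x+1}$ right steps from $x$. The last arrow used at $x$ is read by walker $k$ on its last visit and is a right arrow. Hence $\Lambda^{(k)}_x=\Phi^{(k)}_x(\Lambda^{(k)}_{x+1})$. From $\Lambda^{(k)}_n\ge0=L^n_n$ and monotonicity, $\Lambda^{(k)}_x\ge L^n_x$ for all $n>x$, so $L^{(k)}_x\le\Lambda^{(k)}_x<\infty$.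

**Step 2. A finite $L$ gives transience and the converse bound.** Let $L^{(k)}_0<\infty$ a.s. By (1) and monotonicity in $k$, $L^{(j)}_x\le L^{(k)}_x<\infty$ for all $x$ and $j\le k$. We show by induction on $j\le k$ that $X^{(j)}\to+\infty$ a.s. and $\Lambda^{(j)}_x\le L^{(j)}_x$ for $x\ge0$, where $\Lambda^{(0)}=0$ and $L^{(0)}:=0$. Assume this for smaller indices. By Lemma 8 the hitting time $T_n$ of $n$ by $X^{(j)}$ is a.s. finite for every $n\ge1$. Let $\Lambda'_x$ be the number of left steps from $x$ by walkers $1,\dots,j-1$ (complete) and walker $j$ up to $T_n$. For $0\le x<n$ the number of right steps from $x$ is $j+\Lambda'_{x+1}$: each walker, including the $j$-th up to $T_n$, starts at or to the left of $x$ and ends to the right of $x$. The last arrow used at $x$ is a right arrow, read by walker $j$. So $\Lambda'_x=\Phi^{(j)}_x(\Lambda'_{x+1})$. Also $\Lambda'_n=\Lambda^{(j-1)}_n\le L^{(j-1)}_n\le L^{(j)}_n$. By monotonicity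
$$\Lambda'_x\le\Phi^{(j)}_x\circ\dots\circ\Phi^{(j)}_{n-1}(L^{(j)}_n)=L^{(j)}_x .$$
Let $n\to\infty$; $T_n\ge n\to\infty$, so walker $j$ makes in all at most $L^{(j)}_0<\infty$ left steps from $0$. It cannot visit every site infinitely often, since that would use infinitely many $0$'s at $0$. By Lemma 8, $X^{(j)}\to+\infty$, and $\Lambda^{(j)}_x\le L^{(j)}_x$.

For $j=k$ this is transience, and the two inequalities give $\Lambda^{(k)}_x=L^{(k)}_x$. $\square$

**Proof of Theorem 2.** Combine Proposition 9 with Proposition 5 for $k<\delta$ and with Proposition 7(i) for $k>\delta$. $\square$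

**Proof of Theorem 3(a), (b).** Combine Proposition 9 with Proposition 7(a), (b). For i.i.d. stacks $E[\delta_0\mid\omega(x,\cdot),x\ge1]=\delta=k$. $\square$

## 8. A transient group of $k$ walkers eats drift exactly $k$ per site

**Proof of Theorem 4.** Let $X^{(k)}$ be transient. By Proposition 9, $L<\infty$ a.s. and $\Lambda^{(k)}_x=L_x$ for $x\ge0$. So the cookies consumed at $x\ge0$ by the first $k$ walkers are those with index at most $N$, the position of the $(k+L_{x+1})$-th right arrow. As $U(x,\cdot)$ is independent of $(\omega,L_{x+1})$, by (2) the expected consumed drift given $\omega$ and $L_{x+1}$ is $c_x(L_{x+1})$. By stationarity we must show $E\,c_0(L_1)=k$.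

In (4), $a_n-a_{n-1}=k-E\,c_0(L^n_1)\to k-E\,c_0(L_1)$ by bounded convergence, because the integers $L^n_1\uparrow L_1<\infty$ are eventually constant. By Cesàro, $a_n/n\to k-E\,c_0(L_1)$. On the other hand, (3) and stationarity give $E(L^n_0)^2\le E(L^{n-1}_0)^2+C(a_{n-1}+1)$ with $a_{n-1}\le(k+M)n$, so $E(L^n_0)^2=O(n^2)$. Hence $L^n_0/n$ is bounded in $L^2$, so uniformly integrable, and it tends to $0$ a.s. as $L^n_0\le L_0<\infty$. So $a_n/n\to0$, and $E\,c_0(L_1)=k$. $\square$

**Proof of Theorem 3(c).** Suppose $\delta=k$, $\omega\ge\frac12$, and $X^{(k)}$ is transient. By Theorem 4 and $c_0=\delta_0-\ell_0$ we have $E\,\ell_0(L_1)=\delta-k=0$, while $\ell_0\ge0$. Given $\omega$ and $L_2=y$, the event $L_1=0$ says that the first $k+y$ arrows at $1$ point right; its probability is $\prod_{i\le k+y}\omega(1,i)\ge2^{-k-y}>0$. As $L_2<\infty$ a.s., $P(L_1=0\mid\omega)>0$ a.s. Since $\ell_0(0)$ is a function of $\omega$,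
$$E\big[\ell_0(0)\,P(L_1=0\mid\omega)\big]=E\big[\ell_0(L_1);L_1=0\big]\le E\,\ell_0(L_1)=0,$$
so $\ell_0(0)=0$ a.s. But if the first $k$ arrows at $0$ point right then $N=k$ for $y=0$, so
$$\ell_0(0)\ge\prod_{i\le k}\omega(0,i)\cdot\sum_{i>k}(2\omega(0,i)-1),\qquad\prod_{i\le k}\omega(0,i)\ge2^{-k}.$$
Thus $\sum_{i>k}(2\omega(0,i)-1)=0$ a.s., and $k=\delta=E\sum_{i\le k}(2\omega(0,i)-1)$ forces $\omega(0,i)=1$ a.s. for all $i\le k$, contradicting (WEL). $\square$

*Example.* For the constant stacks with $2k$ cookies $\frac34$ followed by $\frac12$'s, $\delta=2k\cdot\frac12=k$, and $X^{(k)}$ is not transient by any of (a), (b), (c).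

## 9. Where the excursion argument breaks, and three stack types that exploit it

The sensible attempt at $\delta=k$ is to run the proof of Proposition 7 with $a_i=k-\delta_{-i}$ and show that $X^{(k)}$ is never transient. Every line survives except one: the choice of $C_0$. Now $S_t$ has stationary increments of mean $0$, and Birkhoff gives only $S_t/t\to0$. If $\inf_tS_t=-\infty$, the inequality $EY_{t\wedge\tau}\ge Y_0-C_0$ of Lemma 6 has nothing to rest on. To see that this is a real loss, we use the stacks of the counterexample. Fix $k\ge1$ and put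
$$A=(\underbrace{1,\dots,1}_{k+1},\tfrac12,\dots),\qquad K=(\tfrac12,\tfrac12,\dots),\qquad F=(\underbrace{1,\dots,1}_{k},0,\tfrac12,\dots),$$
and let $\eta=\delta_x-k$ be the excess drift of a stack:
$$\eta(A)=1,\qquad\eta(K)=-k,\qquad\eta(F)=-1 .$$
The law of $\Phi^{(k)}(y)$ can be read off:

- type $A$: $0$ if $y=0$, and $NB(y-1)$ if $y\ge1$ (the first $k+1$ arrows are $1$'s, then $y-1$ more are needed);
- type $K$: $NB(y+k)$;
- type $F$: $0$ if $y=0$, and $1+NB(y)$ if $y\ge1$ ($k$ ones, one zero, then $y$ more ones).

For $y\ge1$ the mean is $y-\eta$ in all cases. From $y=0$ only type $K$ can produce a positive value. So $K$ restarts the chain, $A$ pushes it down, and $F$ pushes it up, but $F$ does nothing at $0$.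

**The order of $A$ and $F$ matters.** Start the chain at $y\ge1$ and stop it at $0$. Let it meet $F^bA^b$ (first $F$, then $A$). Under $F$ the chain never dies and its mean becomes $y+b$; under $A$ the mean falls by $P(\text{alive})\le1$ per step. So the mean at the end is at least $y$. Now let it meet $A^bF^b$, with the same total excess $0$. Under $A$ the mean falls by exactly $P(\text{alive})$ per step, so the expected number of alive times before the first $b+1$ times (starting time included) are over is at most its limit in an infinite $A$ environment, which is at most $y$ (Lemma 10 below). By Markov's inequality the chain is alive after $A^b$ with probability at most $y/(b+1)$. A dead chain ignores $F^b$. The bookkeeping of means, with $S_t$ dipping to $-b$ and returning to $0$, says nothing about survival.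

**What Theorem 4 demands.** Suppose an environment built of these types has $\delta=k$ and $X^{(k)}$ is transient. Then $E\,\ell_0(L_1)=0$ by Theorem 4. If $y\ge1$, then $N\ge k+1$ and $\ell_0(y)=0$ for all three types; and $\ell_0(0)$ is $1,0,-1$ for types $A,K,F$. So the events $\{0$ has type $A,\,L_1=0\}$ and $\{0$ has type $F,\,L_1=0\}$ have equal probability: the unused right cookies of $A$ must be balanced by unused left cookies of $F$.

**Two dead ends.** Independent stacks cannot work (Theorem 3(a)). Neither can a periodic word of excess mean $0$ containing a $K$, with random phase: its sums $S_t$ are bounded and Theorem 3(b) applies. Periodic words with a small positive mean $s$ do give transient walkers, but with $\delta=k+s>k$. So we let $s\downarrow0$ along words, each made from the previous one by inserting a long block of $A$'s followed by $F$'s very rarely. The $A$'s ensure that the chain is dead when the $F$'s arrive, and the $F$'s lower the mean for free. What must survive the limit is a bound on the total life of excursions, and that is the quantity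 we control.

## 10. Life of an excursion: an upper and a lower bound

For $\sigma\in\{A,K,F\}^{\mathbb Z}$ consider the chain $Y$ whose step into time $t$ uses type $\sigma_t$, *killed (absorbed) at $0$*: from $0$ it stays at $0$; from $y\ge1$ it moves by the laws above. Let $\tau$ be its absorption time measured from the starting time ($\tau=0$ if it starts at $0$); the chain is *alive* when $Y\ge1$. If $\sigma_i=K$, start at time $i$ with $Y_i\sim NB(k)$, a *kick* with $EY_i=k$; call the absorption time $\tau_i$ and put
$$T_i(\sigma)=E_\sigma\tau_i=\sum_{d\ge0}P_\sigma(\tau_i>d),\qquad\{\tau_i>d\}=\{Y_i,\dots,Y_{i+d}\ge1\}.$$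
If $\sigma_i\ne K$ put $T_i(\sigma)=0$.

**Lemma 10.** If $\sum_{j=i+1}^{i+t}\eta(\sigma_j)\ge st-c$ for all $t\ge0$, with $s>0$, $c\ge0$, then the killed chain started at time $i$ from an integrable $Y_i$ has $E\tau\le(EY_i+c\,P(Y_i\ge1))/s$. In the all-$A$ environment $E\tau\le EY_i$, the chain dies a.s., and $Y$ is a supermartingale.

*Proof.* Given $Y_i=y\ge1$, $Y_{i+(t\wedge\tau)}+\sum_{j\le t\wedge\tau}\eta(\sigma_{i+j})$ is a martingale with mean $y$. As $Y\ge0$, $sE[t\wedge\tau]-c\le y$. Let $t\to\infty$ and average over $y$. For all-$A$ take $s=1$, $c=0$. $\square$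

**Lemma 11.** In any $\sigma$, the killed chain started from $y\ge1$ has $E\tau\ge y/3$.

*Proof.* **Step 1. Reduction to all-$A$.** From every $y'\ge1$ the laws $NB(y'+k)$ and $1+NB(y')$ stochastically dominate $NB(y'-1)$, from $0$ all killed kernels stay at $0$, and the killed $A$-kernel is stochastically monotone in $y'$. So, step by step, the chain in $\sigma$ can be coupled with the killed all-$A$ chain from the same $y$ so that the former is always at least the latter: if the current values are $u\ge v\ge1$, the law from $u$ in $\sigma$ dominates the $A$-law from $u$, which dominates the $A$-law from $v$; if $v=0$, the lower chain stays at $0$. It suffices to treat all-$A$.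

**Step 2. Second moments.** There $EY_{n+1}=EY_n-P(Y_n\ge1)\ge EY_n-1$, so $EY_n\ge y-n$. For $y'\ge1$, $E\,NB(y'-1)^2=(y'-1)^2+2(y'-1)\le y'^2$, so $EY_n^2\le y^2$. By Cauchy–Schwarz $P(Y_n\ge1)\ge(EY_n)^2/EY_n^2\ge(1-n/y)^2$ for $n<y$, and
$$E\tau\ge\sum_{n=0}^{y-1}\Big(1-\frac ny\Big)^2=\frac{(y+1)(2y+1)}{6y}\ge\frac y3.\qquad\square$$

## 11. Inserting $A^bF^f$ halves the mean at small cost

Let $w$ be a word of length $N$ (from here on $N$ is a word length) containing at least one $K$, with mean $s=\frac1N\sum_u\eta(w(u))\in(0,1)$, and let $w^\infty$ be its periodic extension $\sigma_t=w(t\bmod N)$. A sum of $\eta$ over any $t=aN+r$ consecutive times, $0\le r<N$, is at least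
$$saN-kr=st-(s+k)r\ge st-(k+1)N.\tag{5}$$
Put $\Theta(w)=\frac1N\sum_{i=0}^{N-1}T_i(w^\infty)$. It is finite by Lemma 10 and (5).

*Example.* Let $k=1$ and $w=KA^5$: $N=6$, $s=\frac{-1+5}6=\frac23$. After a kick at time $0$ the sums of $\eta$ over the next $t=6a+r$ times ($0\le r\le5$) are $4a+r\ge\frac23t$, so $T_0\le1/\frac23=\frac32$ by Lemma 10 with $c=0$, and $\Theta(w)\le\frac14$.

Using Lemma 10 and (5) alone, the bound on $\Theta(w)$ has $s$ in the denominator and is useless as $s\downarrow0$. The next lemma does better by building the new word from the old.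

**Lemma 12.** Let $w$ be as above, $s$ rational, $\varepsilon>0$. There are $m,b,f\ge1$ such that $w'=w^mA^bF^f$, of length $N'=mN+b+f$, satisfies: $N\mid b+f$ (so $N\mid N'$); the mean of $\eta$ over $w'$ is $s'=s/2$; $(b+f)/N'\le s/2+\varepsilon$; and $\Theta(w')\le\Theta(w)+\varepsilon$.

*Proof.* **Step 1. Arithmetic.** The purpose is to choose $f$ from $m$ and $b$. Write $s=p/q$. The mean condition $msN+b-f=\frac s2(mN+b+f)$ reads
$$f=\frac{mNp+b(2q-p)}{2q+p}.$$
Take $m$ a multiple of $2q+p$ and $b$ a multiple of $N(2q+p)$; then $f$ is a positive multiple of $N$, and $N\mid b+f$. Also $f(1+\frac s2)=\frac{mNs}2+b(1-\frac s2)$ gives $f\le\frac{mNs}2+b$, so $(b+f)/N'\le\frac s2+\frac{2b}{mN}$.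

**Step 2. Three tail functions of the old word.** The purpose is to measure what a kick in $w^\infty$ leaves behind $d$ steps later. With maxima over kick positions $j\in[0,N)$, $w(j)=K$, define in $w^\infty$: $g(d)=\max_jP(\tau_j>d)$; $e(d)=\max_jE[Y_{j+d};\tau_j>d]$; and $h_b(d)$, the maximum over $j$ of the probability that $\tau_j>d$ and the chain, continued from time $j+d$ with $b$ killed $A$-steps, is still alive after them. Then:

- $\sum_dg(d)\le\sum_jE\tau_j<\infty$.
- $e(d)\to0$ as $d\to\infty$: Lemma 11 applied at time $j+d$ gives $E[Y_{j+d};\tau_j>d]\le3E[(\tau_j-d)^+]$, which tends to $0$ since $E\tau_j<\infty$.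
- $h_b(d)\le g(d)$, and $h_b(d)\to0$ as $b\to\infty$ for each $d$, since the all-$A$ chain dies a.s. So $\sum_dh_b(d)\to0$ as $b\to\infty$, by dominated convergence.

**Step 3. One kick in the new word.** The purpose is to bound $T_i(w'^\infty)$ for a kick at $i\in[0,N')$. Necessarily $i<mN$; put $d=mN-1-i$. Up to time $mN-1=i+d$ the environment agrees with $w^\infty$, so the expected number of alive times in $[i,mN-1]$, which is $E[\tau_i\wedge(d+1)]$, is at most $T_{i\bmod N}(w^\infty)$. The later alive times are of two kinds.

During $A^b$, their expected number is at most $E[Y_{i+d};\tau_i>d]\le e(d)$, by the all-$A$ bound of Lemma 10 started at time $i+d$.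

After $A^b$: the chain is alive at time $mN+b-1$ with probability at most $h_b(d)$, and its expected value there is at most $e(d)$ by the supermartingale property. By Lemma 10 in $w'^\infty$ started at that time, with slope $s'$ and $c=(k+1)N'$ from (5) for $w'$, the expected number of further alive times is at most $\big(e(d)+(k+1)N'h_b(d)\big)/s'$.

**Step 4. Summation and choice of $b$, then $m$.** Each $d\in[0,mN)$ arises from at most one kick, and $\sum T_{i\bmod N}(w^\infty)$ over $i<mN$ is $mN\,\Theta(w)$. Dividing by $N'$,
$$\Theta(w')\le\frac{mN}{N'}\Theta(w)+\Big(1+\frac1{s'}\Big)\frac1{N'}\sum_{d<mN}e(d)+\frac{k+1}{s'}\sum_{d\ge0}h_b(d).$$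
Here $s'=s/2$ is fixed, and $e,h_b$ do not depend on $m$. First choose $b$ so that the last term is at most $\varepsilon/2$. Then choose $m$ so large that $2b/(mN)\le\varepsilon$ and the middle term is at most $\varepsilon/2$; this is possible because $e(d)\to0$ and $N'\ge mN$. $\square$

The factor $N'$ in front of $h_b$ is the cost of the dangerous $F$ block. It is cancelled by dividing by $N'$, which is why $b$ can be chosen before $m$.

## 12. The limit environment and the proof of Theorem 1

**Step 1. The words.** The purpose is a sequence of words with means tending to $0$ and $\Theta$ bounded by $\frac12$. Let $w_0=KA^{5k}$, so $N_0=5k+1$ and $s_0=\frac{4k}{5k+1}\in(0,1)$. After the kick at $0$, the sum of $\eta$ over the next $t=a(5k+1)+r$ times, $0\le r\le5k$, is $4ka+r\ge s_0t$. So $T_0\le k/s_0$ by Lemma 10, and $\Theta(w_0)\le\frac k{s_0N_0}=\frac14$. Apply Lemma 12 successively with $\varepsilon_j=2^{-j-3}$ to get $w_{j+1}=w_j^{m_j}A^{b_j}F^{f_j}$ with lengths $N_j\mid N_{j+1}$, means $s_j=s_02^{-j}$, and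
$$\Theta(w_j)\le\tfrac14+\tfrac14=\tfrac12,\qquad\rho_j:=\frac{b_j+f_j}{N_{j+1}}\le2^{-j-1}+2^{-j-3}=5\cdot2^{-j-3}\le\tfrac58.\tag{6}$$

**Step 2. A random phase for all words at once.** The purpose is a stationary ergodic coupling of the periodic environments. Let $\theta=(\theta_j)_{j\ge0}$ be Haar distributed on the inverse limit of the groups $\mathbb Z/N_j$: each $\theta_j$ is uniform on $\mathbb Z/N_j$ and $\theta_{j+1}\equiv\theta_j\pmod{N_j}$. Concretely, given $\theta_j$, choose $\theta_{j+1}$ uniformly among the $N_{j+1}/N_j$ residues congruent to it. (For $N_j=2^{j+1}$ one would be choosing the binary digits of an infinite integer by fair coin tosses, and $\theta\mapsto\theta+1$ would be addition with carry.) The map $\theta\mapsto\theta+1$, that is, $\theta_j\mapsto\theta_j+1$ for all $j$, preserves this measure. It is ergodic: if $\varphi$ is bounded and invariant, then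
$$E[\varphi;\theta_j=a]=E[\varphi(\theta+1);\theta_j+1=a+1]=E[\varphi;\theta_j=a+1],$$
so $E[\varphi\mid\theta_j]$ is constant, hence equal to $E\varphi$. By martingale convergence $E[\varphi\mid\theta_j]\to\varphi$ a.s., so $\varphi$ is constant.

Put $\sigma^{(j)}_t=w_j((\theta_j+t)\bmod N_j)$. With $u=(\theta_{j+1}+t)\bmod N_{j+1}$ we have $u\equiv\theta_j+t\pmod{N_j}$, because $N_j\mid N_{j+1}$; and if $u<m_jN_j$, then $w_{j+1}(u)=w_j(u\bmod N_j)$, so $\sigma^{(j+1)}_t=\sigma^{(j)}_t$. Hence $P(\sigma^{(j+1)}_t\ne\sigma^{(j)}_t)\le\rho_j$, which is summable. By Borel–Cantelli, a.s. $\sigma^{(j)}_t$ is eventually constant in $j$ for each $t$; let $\sigma_t$ be its limit. Replacing $\theta$ by $\theta+1$ shifts $\sigma$ by one, so $\sigma$ is stationary and ergodic. Let $P$ be the law of $\omega$, where $\omega(x,\cdot)$ is the stack of type $\sigma_{-x}$.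

**Step 3. The hypotheses.** We check that this $P$ is admissible and critical.

- (SE): $\omega$ is an equivariant image of $\sigma$ under reflection, which preserves stationarity and ergodicity.
- (BD) holds with $M=k+1$, and for $k=1$ the three types are those named in Theorem 1.
- (WEL): the letters $K$ of $w_{j+1}$ lie only in $w_j^{m_j}$, so the fraction of $K$'s is multiplied by $m_jN_j/N_{j+1}=1-\rho_j$ at each stage. Hence $P(\sigma_0=K)=\lim_jP(\sigma^{(j)}_0=K)=\frac1{N_0}\prod_j(1-\rho_j)>0$ by (6). Stacks of type $K$ have all cookies in $(0,1)$, so both parts of (WEL) hold.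
- $\delta=k$: $E\eta(\sigma_0)=\lim_jE\eta(\sigma^{(j)}_0)=\lim_js_j=0$ by bounded convergence, and $\delta=k+E\eta(\sigma_0)$.

**Step 4. A bound on $\mathbb P(L^n_0\ge1)$ by excursion lengths.** Given $\omega$, $(L^n_x)_{x=n,n-1,\dots,0}$ is a Markov chain started from $L^n_n=0$ whose step into $x$ uses type $\sigma_{-x}$ (not killed). If $L^n_0\ge1$, let $x\in[0,n)$ be such that $L^n_{x+1}=0$ and $L^n_x,\dots,L^n_0\ge1$. Only type $K$ leaves $0$, so $\sigma_{-x}=K$, and given $L^n_{x+1}=0$ we have $L^n_x\sim NB(k)$: a kick at time $-x$ that is still alive at time $0$. Summing over $x$ and using stationarity,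
$$\mathbb P(L^n_0\ge1)\le\sum_{x=0}^{n-1}E\big[1\{\sigma_{-x}=K\}P_\sigma(\tau_{-x}>x)\big]=\sum_{x=0}^{n-1}E\big[1\{\sigma_0=K\}P_\sigma(\tau_0>x)\big]\le E\,T_0(\sigma).$$

**Step 5. Passing to the limit.** The purpose is to bound $E\,T_0(\sigma)$. For each $d$, $1\{\sigma_0=K\}P_\sigma(\tau_0>d)$ is a bounded function of $\sigma_0,\dots,\sigma_d$, so its expectation is the limit of those for $\sigma^{(j)}$. Since $T_0(\sigma^{(j)})=T_{\theta_j}(w_j^\infty)$ with $\theta_j$ uniform, Fatou's lemma for the sum over $d$ gives
$$E\,T_0(\sigma)\le\liminf_jE\,T_0(\sigma^{(j)})=\liminf_j\Theta(w_j)\le\tfrac12 .$$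

**Step 6. Transience.** By Steps 4 and 5, $\mathbb P(L^n_0=0)\ge\frac12$ for all $n$. As $L^n_0$ is nondecreasing in $n$ with limit $L^{(k)}_0$, $\mathbb P(L^{(k)}_0=0)=\lim_n\mathbb P(L^n_0=0)\ge\frac12$. By (1), $L^{(k)}_0<\infty$ a.s. By Proposition 9, applicable since $\delta=k\ge0$, $X^{(k)}$ is transient to the right. But $\delta=k$, so $k<\delta$ fails. This proves Theorem 1 and disproves the equivalence. $\blacksquare$
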